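# The functional CLT from almost every starting point, under $\mathbb{L}_1$ convergence of $f\sum_{j\le n}Q^jf$

## 1. Coin tosses seen by two chains

Take a stationary ergodic Markov chain, a centered square-integrable function $f$ of its state, and the partial sums of $f$ along the chain. Suppose that a correlation condition makes the rescaled sums look like Brownian motion when the chain is started from its stationary law. Now freeze the starting point $x$. Do the rescaled sums still converge to Brownian motion, for almost every $x$?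

The answer one would first guess is *yes*, with this reason: the stationary law is a mixture of the laws started at points, and an ergodic chain should forget where it started. For the conjecture discussed below, the answer is indeed yes. The reason, however, is not a reason, and coin tosses already show it. To see this we need precise definitions.

**Setting.** $(\xi_n)_{n\in\mathbb{Z}}$ is a stationary ergodic Markov chain on $(\Omega,\mathcal F,\mathbb P)$ with values in a measurable space $(S,\mathcal A)$. Its marginal is $\pi(A)=\mathbb P(\xi_0\in A)$, and $Q(x,A)=\mathbb P(\xi_1\in A\mid \xi_0=x)$ is its regular conditional distribution. We also write $Q$ for the operator $(Qf)(x)=\int_S f(s)\,Q(x,ds)$. $\mathbb E$ or $\mathbb E_\pi$ is expectation for the stationary chain, and $\mathbb P^x$, $\mathbb E^x$ refer to the chain with kernel $Q$ started at $\xi_0=x$. For $p\ge1$, $\mathbb L_p^0(\pi)$ is the set of measurable $f$ with $\int|f|^pd\pi<\infty$ and $\int f\,d\pi=0$. For $f\in\mathbb L_2^0(\pi)$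 put
$$X_i=f(\xi_i),\qquad S_n=\sum_{i=1}^nX_i,\qquad W_n(t)=S_{[nt]}/\sqrt n,\quad t\in[0,1].$$

**Definition (quenched functional CLT).** It holds if, for $\pi$-almost every $x$, under $\mathbb P^x$ the process $W_n$ converges in distribution in $D[0,1]$ with the Skorokhod topology to $\sigma W$, where $W$ is a standard Brownian motion and $\sigma^2=\lim_n\mathbb E_\pi S_n^2/n$.

About the Skorokhod topology we need only this: if $\sup_t|W_n(t)-W_n'(t)|\to0$ in probability, then $W_n$ and $W_n'$ have the same limits in distribution.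

**Example (coin tosses, twice).** Let $(\zeta_n)$ be i.i.d. with $\mathbb P(\zeta_n=\pm1)=\frac12$. Chain A is $\xi_n=\zeta_n$ with $f(x)=x$. Under $\mathbb P^x$ the variables $X_1,X_2,\dots$ are still i.i.d. signs, and Donsker's theorem gives the quenched functional CLT with $\sigma=1$. Chain B is $\xi_n=(\zeta_n,\zeta_{n+1},\dots)$ with $f(\omega)=\omega_0$. The process $(X_i)$ is the same. But now $\xi_0$ contains the whole future: the kernel is $Q(\omega,\cdot)=\delta_{\theta\omega}$ with $\theta$ the shift, and under $\mathbb P^x$ the path $W_n$ is a fixed function. Its law is a Dirac mass, and Dirac masses cannot converge to the law of $W$. So the stationary functional CLT holds and the quenched one fails.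

Thus "quenched" is a property of the chain and not of the process $(X_i)$. A hypothesis that implies it has to look at the kernel $Q$. Here is the one in question, from David Barrera, Costel Peligrad, Magda Peligrad, "On the functional CLT for stationary Markov Chains started at a point", arXiv:1503.05532 (2015). Put
$$G_n=\sum_{j=0}^nQ^jf .$$

**Conjecture (a quenched form of the Dedecker–Rio functional CLT).** If $f\in\mathbb L_2^0(\pi)$ and the sequence $(fG_n)_{n\ge0}$ converges in $\mathbb L_1(\pi)$, then the quenched functional CLT holds.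

(The paper writes "$|f\sum_{j=0}^nQ^jf|$ is convergent in $\mathbb L_1(\pi)$". We read it as convergence of the products themselves; Theorem 3 below also covers the literal reading.)

Test this on the coins. For Chain A, $Qf=0$, so $fG_n=f^2$ for all $n$ and the hypothesis holds. For Chain B, $fG_n-fG_{n-1}=fQ^nf=\omega_0\omega_n$ has absolute value $1$, so the hypothesis fails, as it must.

**Example (two states).** Let $S=\{-1,1\}$, let the chain stay put with probability $p\in[0,1)$, let $f(x)=x$, and put $\lambda=2p-1$. Then $Qf=\lambda f$. If $p>0$, then $|\lambda|<1$, and $G_n\to G=f/(1-\lambda)$, so $fG_n\to1/(1-\lambda)$ and the hypothesis holds. If $p=0$, the chain flips deterministically, and $fG_n$ alternates between $1$ and $0$. The hypothesis fails, although $S_n$ stays bounded and the quenched functional CLT holds with $\sigma=0$. Notice that the Cesàro averages of $fG_n$ do converge, to $\frac12$.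

The guess survives these tests, and it is correct.

**Theorem 1 (the conjecture).** If $f\in\mathbb L_2^0(\pi)$ and $(fG_n)$ converges in $\mathbb L_1(\pi)$, the quenched functional CLT holds with $\sigma^2=\lim_n\mathbb ES_n^2/n$.

The proof has two halves: a criterion in terms of Poisson's equation (Theorem 2, Sections 3 and 4), and the construction of a solution of that equation (Section 5). Sections 6 and 7 weaken the hypothesis and show how far one can go.

## 2. Four ergodic facts and a variance identity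

We work on the canonical path space with shift $\theta$. Ergodicity means that shift-invariant events have probability $0$ or $1$. Let $\mathcal F_i=\sigma(\xi_j,0\le j\le i)$. We fix a finite version of $f$, and set $Q^jf=0$ on the $\pi$-null set where $Q^j|f|=\infty$. For $m\ge1$ let
$$H_m=\frac1m\sum_{j=0}^{m-1}G_j=\sum_{j=0}^{m-1}\Big(1-\frac jm\Big)Q^jf,\qquad f_m=\frac1m\sum_{j=1}^mQ^jf .$$
Since $G_j-QG_j=f-Q^{j+1}f$, averaging over $j<m$ gives
$$(I-Q)H_m=f-f_m .\tag{1}$$
Also $\mathbb ES_m^2=m\,\mathbb Ef^2+2\sum_{j=1}^{m-1}(m-j)\,\mathbb E(fQ^jf)$. Dividing by $m$, and noting that the $j=0$ term of $fH_m$ is $f^2$,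
$$\frac{\mathbb ES_m^2}m=2\,\mathbb E(fH_m)-\mathbb Ef^2 .\tag{2}$$
In particular, if $fG_n\to h$ in $\mathbb L_1(\pi)$, then $fH_m\to h$ in $\mathbb L_1(\pi)$, the limit defining $\sigma^2$ exists, and $\sigma^2=2\mathbb Eh-\mathbb Ef^2$.

**(E1)** *If $\mathbb P(B\,\triangle\,\theta^{-1}B)=0$, then $\mathbb P(B)\in\{0,1\}$. In particular, if $\mathbf 1_E(\xi_0)=\mathbf 1_E(\xi_1)$ a.s., then $\pi(E)\in\{0,1\}$.* Indeed all $\theta^{-k}B$ equal $B$ up to null sets, so $B'=\limsup_k\theta^{-k}B$ satisfies $\mathbb P(B\,\triangle\,B')=0$, and $B'$ is invariant. For the second claim take $B=\{\xi_0\in E\}$.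

**(E2)** *An event in $\sigma(\xi_i,i\ge0)$ of $\mathbb P$-probability one has $\mathbb P^x$-probability one for $\pi$-a.e. $x$*, because the law of $(\xi_i)_{i\ge0}$ is $\int\mathbb P^x\,\pi(dx)$. In particular, by Birkhoff's theorem, if $v(\xi_0,\xi_1)\in\mathbb L_1$, then for $\pi$-a.e. $x$ we have $\frac1n\sum_{i<n}v(\xi_i,\xi_{i+1})\to\mathbb Ev(\xi_0,\xi_1)$, $\mathbb P^x$-a.s.

**(E3)** *If $0\le u\in\mathbb L_1(\pi)$, then $\frac1n\sum_{i<n}Q^iu\to\int u\,d\pi$ $\pi$-a.e.* Convergence a.e. is the Hopf (Dunford–Schwartz) theorem. The limit is identified by $\frac1n\sum_{i<n}Q^iu(\xi_0)=\mathbb E\big(\frac1n\sum_{i<n}u(\xi_i)\mid\xi_0\big)$, which tends to $\int u\,d\pi$ in $\mathbb L_1$, because Birkhoff's theorem also holds in $\mathbb L_1$ and conditional expectation is an $\mathbb L_1$ contraction.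

**(E4)** *If $g\in\mathbb L_2(\pi)$ and $Qg=g$, then $g$ is $\pi$-a.e. constant; hence $f_m\to0$ in $\mathbb L_2(\pi)$.* Indeed $\mathbb E(g(\xi_1)-g(\xi_0))^2=2\mathbb Eg^2-2\mathbb E(gQg)=0$, and (E1) applies to each set $\{g\le r\}$. By von Neumann's theorem for the contraction $Q$, $f_m$ converges in $\mathbb L_2(\pi)$ to a fixed vector of $Q$. This is a constant, and it has the same mean as $f$, namely $0$.

**Remark (deterministic kernels).** One more simple case can now be settled. Suppose $Q(x,\cdot)=\delta_{Tx}$ for a measurable map $T$, as for Chain B. If $(fG_n)$ converges in $\mathbb L_1(\pi)$, then $f=0$ a.e. Indeed $f\cdot f\circ T^n=fG_n-fG_{n-1}\to0$ in $\mathbb L_1$, so the averages $\frac1N\sum_{n=1}^N\mathbb E(|f|\cdot|f|\circ T^n)$ tend to $0$. But by (E4), applied to $|f|-\mathbb E|f|$, they tend to $(\mathbb E|f|)^2$. So under the conjecture's hypothesis such kernels are harmless. In Section 7 they return, under a weaker hypothesis, as the source of counterexamples.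

## 3. Poisson's equation, and a chain whose solution is not in $\mathbb L_2$

**Definition (Poisson's equation).** $G:S\to\mathbb R$ solves it for $f$ if $G-QG=f$.

For the two-state chain with $|\lambda|<1$, $G=f/(1-\lambda)$ is a solution. Formally $G=\sum_{j\ge0}Q^jf$, which is why $G_n$ enters the hypothesis.

Here is the approach a sensible person tries first. Suppose $G_n\to G$ in $\mathbb L_2(\pi)$. Put $d(y,z)=G(z)-G(y)+f(y)$, $D_i=d(\xi_{i-1},\xi_i)$ and $M_n=\sum_{i=1}^nD_i$. As $G-f=QG$, we have $D_i=G(\xi_i)-QG(\xi_{i-1})$, a martingale difference. With $V_i=G(\xi_i)$ and $f_i=f(\xi_i)$, the definition of $d$ says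
$$V_{i+1}=V_i-f_i+D_{i+1}.\tag{3}$$
Sum (3) over $i=1,\dots,n$: $S_n=V_1-V_{n+1}+M_{n+1}-D_1$. Using $V_1-D_1=V_0-f_0$ and $V_{n+1}-D_{n+1}=V_n-f_n$,
$$S_n=M_n+(G-f)(\xi_0)-(G-f)(\xi_n).\tag{4}$$
The martingale $M_n$ obeys a functional CLT from almost every starting point (Step 6 below). The remainder is negligible: $\sum_n\mathbb P(G(\xi_n)^2>\varepsilon n)\le\mathbb EG^2/\varepsilon<\infty$, so $G(\xi_n)=o(\sqrt n)$ a.s. by Borel–Cantelli, and likewise for $f$. Finally (3) for $i=0$ gives $V_1-V_0=D_1-f_0$; squaring $V_1=V_0-f_0+D_1$ and using $\mathbb EV_1^2=\mathbb EV_0^2$ yields $0=-2\mathbb E(fG)+\mathbb Ef^2+\mathbb ED_1^2$, which identifies the variance.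

The condition $\mathbb EG^2<\infty$ was used three times: for the existence of $G$, for the remainder, and for the variance. The conjecture controls only the product $fG_n$. It says nothing about $G_n$ where $f=0$, and the following chain shows that it does not give $G\in\mathbb L_2$.

**Example (plateau chain).** The chain runs through i.i.d. cycles. A cycle has type $k\ge1$ with probability $q_k=4^{-k}k^{-2}$, and type $0$ with probability $q_0=1-\sum_{k\ge1}q_k>0$. Type $0$ is the single state $(0,0)$; type $k\ge1$ runs through $(k,0),(k,1),\dots,(k,k)$. The mean cycle length $\mu=q_0+\sum_k(k+1)q_k$ is finite, so the chain is irreducible and positive recurrent, with $\pi(k,i)=q_k/\mu$. It is aperiodic, because $(0,0)$ can be followed by itself. Let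
$$f(k,0)=2^k,\quad f(k,k)=-2^k\quad(k\ge1),\qquad f=0\ \text{ elsewhere},$$
$$G(k,i)=-2^k\quad(1\le i\le k),\qquad G=0\ \text{ elsewhere}.$$
Every cycle starts where $G=0$. One reads off $G-QG=f$: it is $0-(-2^k)$ at $(k,0)$, it is $0$ on the plateau, and it is $-2^k-0$ at $(k,k)$. Moreover $\mathbb Ef=0$,
$$\mathbb Ef^2=\frac2\mu\sum_k\frac1{k^2}<\infty,\qquad \mathbb E|fG|=\frac1\mu\sum_k\frac1{k^2}<\infty,\qquad \mathbb EG^2=\frac1\mu\sum_k k\,4^kq_k=\frac1\mu\sum_k\frac1k=\infty .$$

*The conjecture's hypothesis holds.* Here $\mathbb E|G|=\frac1\mu\sum_kk2^kq_k<\infty$, and $G_n=G-Q^{n+1}G$. For fixed $y$ we have $Q^n(y,z)\to\pi(z)$ and $Q^n(y,z)\le\pi(z)/\pi(y)$, so $Q^nG(y)\to\int G\,d\pi$ by dominated convergence. For $y=(k,i)$ with $k\ge1$ we also have $|Q^nG(y)|\le2^k+\sum_{k'}k'2^{k'}q_{k'}$: either the chain is still in its first cycle at time $n$, or it has started afresh, and then it sits at a given state $(k',i')$ with probability at most $q_{k'}$. Since $\sum_k2q_k2^k\cdot2^k<\infty$, dominated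 convergence gives $fG_n\to f\,(G-\int G\,d\pi)$ in $\mathbb L_1(\pi)$.

So on this chain $G_n$ converges to $G-\int G\,d\pi$, which is not in $\mathbb L_2$, and the Borel–Cantelli step breaks: $\sum_n\mathbb P(G(\xi_n)^2>\varepsilon n)=\infty$ for every $\varepsilon>0$. Yet $G(\xi_n)=o(\sqrt n)$ is still true. The series diverges because each plateau is counted once per time unit spent on it. Count per cycle instead. The maximum $\Phi_r$ of $G^2$ over the $r$-th cycle started at a time $\ge0$ has mean $\sum_kq_k4^k=\sum_kk^{-2}<\infty$. Hence $\sum_r\mathbb P(\Phi_r>\varepsilon r)<\infty$ and $\Phi_r/r\to0$ a.s. As cycles last at least one time unit, time $n$ lies in a cycle of index at most $n+1$, so $G(\xi_n)^2/n\to0$ a.s.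

This is the idea for the remainder. A general chain has no cycles, but it has excursions away from $C=\{|G|\le L\}$, and by (3) the square $G(\xi_k)^2$ evolves with increments $-2fG+f^2+D^2$ plus a martingale. These three quantities are integrable, even if $G^2$ is not.

**Theorem 2 (Poisson criterion).** Let $f\in\mathbb L_2^0(\pi)$, let $G:S\to\mathbb R$ be measurable, and put $d(y,z)=G(z)-G(y)+f(y)$. Assume
$$\mathbb E\,d(\xi_0,\xi_1)^2<\infty,\qquad\mathbb E(d(\xi_0,\xi_1)\mid\xi_0)=0,\qquad fG\in\mathbb L_1(\pi).$$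
Let $D_i=d(\xi_{i-1},\xi_i)$, $M_n=\sum_{i=1}^nD_i$, $s^2=\mathbb ED_1^2$. Then:

* (a) $G(\xi_n)/\sqrt n\to0$ and $\max_{k\le n}|S_k-M_k|/\sqrt n\to0$, $\mathbb P$-a.s., hence $\mathbb P^x$-a.s. for $\pi$-a.e. $x$;
* (b) $s^2=2\int fG\,d\pi-\int f^2\,d\pi$;
* (c) for $\pi$-a.e. $x$, under $\mathbb P^x$, $W_n\Rightarrow sW$ in $D[0,1]$.

No integrability of $G$ itself is assumed. The middle condition is Poisson's equation in a form that makes sense without it.

## 4. Excursions away from $\{|G|\le L\}$: proof of Theorem 2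

Keep $V_i=G(\xi_i)$, $f_i=f(\xi_i)$, and write $Y_i=V_i^2$,
$$w(y)=\int d(y,z)^2\,Q(y,dz),\qquad u=|fG|+f^2+w\in\mathbb L_1(\pi).$$
Relations (3) and (4) hold: they used only the definition of $d$.

**Step 1: good starting points.** We want square integrability and the martingale property under $\mathbb P^x$. For $\pi$-a.e. $x$ and all $i\ge0$, $\mathbb E^xf_i^2=Q^if^2(x)<\infty$ and $\mathbb E^xD_{i+1}^2=Q^iw(x)<\infty$, because $Q^if^2$ and $Q^iw$ have finite $\pi$-integrals. The set of $y$ with $w(y)=\infty$ or $\int d(y,z)\,Q(y,dz)\ne0$ is $\pi$-null, so by (E2), for $\pi$-a.e. $x$, it is $\mathbb P^x$-a.s. never visited. For such $x$,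
$$\mathbb E^x(D_{i+1}\mid\mathcal F_i)=0,\qquad\mathbb E^x(D_{i+1}^2\mid\mathcal F_i)=w(\xi_i).$$
Finally $V_0=G(x)$ is a finite number under $\mathbb P^x$, so (3) gives $V_i\in\mathbb L_2(\mathbb P^x)$ for all $i$, by induction. From now on only such $x$ are used.

**Step 2: a maximal inequality.** We bound $\max Y_k$ up to a stopping time by sums of $u$. Recall Davis' inequality: for a martingale $N$ with $N_0=0$ and square function $[N]_n=\sum_{i<n}(N_{i+1}-N_i)^2$, one has $\mathbb E\max_{k\le n}|N_k|\le C_1\mathbb E[N]_n^{1/2}$ with an absolute constant $C_1$. Squaring (3) and summing, for all $k\ge0$,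
$$Y_k=Y_0+\sum_{i<k}(-2f_iV_i+f_i^2+D_{i+1}^2)+2N_k,\qquad N_k=\sum_{i<k}(V_i-f_i)D_{i+1}.\tag{5}$$
$N$ is a $\mathbb P^x$-martingale: its increments are products of two $\mathbb L_2(\mathbb P^x)$ variables, and have zero conditional mean.

Let $T$ be a bounded stopping time of $(\mathcal F_i)_{i\ge0}$, $Y^*=\max_{k\le T}Y_k$ and $N^*=\max_{k\le T}|N_k|$. Since $T$ is bounded, $\mathbb E^xY^*<\infty$. Apply Davis to the martingale $N_{k\wedge T}$, pull out the maximum, and use $2C_1ab\le\frac14a^2+4C_1^2b^2$: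
$$2\mathbb E^xN^*\le2C_1\mathbb E^x\Big[\max_{i<T}|V_i-f_i|\Big(\sum_{i<T}D_{i+1}^2\Big)^{1/2}\Big]\le\tfrac14\mathbb E^x\Big[2Y^*+2\sum_{i<T}f_i^2\Big]+4C_1^2\,\mathbb E^x\sum_{i<T}D_{i+1}^2 .$$
By (5), $Y^*\le Y_0+\sum_{i<T}(2|f_iV_i|+f_i^2+D_{i+1}^2)+2N^*$. Because $\{i<T\}\in\mathcal F_i$, $\mathbb E^x\sum_{i<T}D_{i+1}^2=\mathbb E^x\sum_{i<T}w(\xi_i)$. Taking expectations and moving the finite quantity $\frac12\mathbb E^xY^*$ to the left,
$$\tfrac12\mathbb E^xY^*\le G(x)^2+\mathbb E^x\sum_{i<T}\Big(2|f_iV_i|+\tfrac32f_i^2+(1+4C_1^2)w(\xi_i)\Big),$$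
so with the absolute constant $C_2=4+8C_1^2$,
$$\mathbb E^xY^*\le2G(x)^2+C_2\,\mathbb E^x\sum_{i<T}u(\xi_i).\tag{6}$$

**Step 3: the maximum over an excursion is integrable.** Since $G$ is finite, there is $L$ with $\pi(C)>0$ for $C=\{|G|\le L\}$. By Birkhoff's theorem $C$ is a.s. visited infinitely often. Let
$$R=\inf\{k\ge1:\xi_k\in C\},\qquad\Phi=\sup_{0\le k<R}Y_k .$$
Apply (6) with $T=R\wedge N$, let $N\to\infty$ by monotone convergence, and integrate over $x\in C$ with respect to $\pi$:
$$\mathbb E[\Phi\mathbf 1_{\xi_0\in C}]\le2L^2+C_2\sum_{i\ge0}\mathbb E[\mathbf 1_{\xi_0\in C,\,R>i}\,u(\xi_i)].$$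
Shift the $i$-th summand by $-i$, using stationarity of the two-sided chain. It equals
$$\mathbb E\big[u(\xi_0)\,\mathbf 1\{\xi_{-i}\in C,\ \xi_l\notin C\text{ for }-i<l\le0\}\big].$$
In this event the last visit to $C$ at a time $\le0$ takes place at time $-i$. These events are disjoint for different $i$, so the sum is at most $\int u\,d\pi$, and
$$\mathbb E[\Phi\mathbf 1_{\xi_0\in C}]\le2L^2+C_2\int u\,d\pi<\infty .\tag{7}$$

**Step 4: proof of (a), by Borel–Cantelli over excursions.** For $\varepsilon>0$, stationarity and (7) give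
$$\sum_{k\ge1}\mathbb P(\xi_k\in C,\ \Phi\circ\theta^k>\varepsilon k)=\sum_{k\ge1}\mathbb P(\xi_0\in C,\ \Phi>\varepsilon k)\le\varepsilon^{-1}\mathbb E[\Phi\mathbf 1_{\xi_0\in C}]<\infty .$$
So a.s. only finitely many $k$ satisfy $\xi_k\in C$ and $\Phi\circ\theta^k>\varepsilon k$. Let $k(n)\le n$ be the last visit to $C$ up to time $n$ (defined for large $n$). As $C$ is visited infinitely often, $k(n)\to\infty$. Time $n$ comes before the next visit to $C$ after $k(n)$, so for large $n$
$$Y_n\le\Phi\circ\theta^{k(n)}\le\varepsilon k(n)\le\varepsilon n .$$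
Hence $G(\xi_n)^2/n\to0$ a.s. Also $f(\xi_n)^2/n\to0$ a.s., by the ordinary Borel–Cantelli argument, since $f\in\mathbb L_2(\pi)$. So $(G-f)(\xi_n)=o(\sqrt n)$, and (4) gives $|S_n-M_n|=o(\sqrt n)$ a.s. A sequence that is $o(\sqrt n)$ has running maximum $o(\sqrt n)$. Both statements of (a) hold $\mathbb P$-a.s., and by (E2) $\mathbb P^x$-a.s. for $\pi$-a.e. $x$.

**Step 5: proof of (b).** On the plateau chain $\mathbb EV_1^2=\mathbb EV_0^2$ reads $\infty=\infty$, so we replace the square by bounded functions close to it. Let $\varphi(v)=v^2/(1+v^2)$ and $\varphi_a(v)=a^2\varphi(v/a)$ for $a>0$. Then: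

* $\varphi_a$ is bounded;
* $\varphi_a'(v)=2v(1+v^2/a^2)^{-2}$ is bounded, $|\varphi_a'(v)|\le2|v|$, and $\varphi_a'(v)\to2v$ as $a\to\infty$;
* $\varphi_a''(v)=\varphi''(v/a)$ is bounded uniformly in $a$, and tends to $\varphi''(0)=2$.

Put $\Delta=V_1-V_0=D_1-f_0\in\mathbb L_2$. Stationarity and Taylor's formula give
$$0=\mathbb E[\varphi_a(V_1)-\varphi_a(V_0)]=\mathbb E[\varphi_a'(V_0)D_1]-\mathbb E[\varphi_a'(V_0)f_0]+\mathbb E\Big[\Delta^2\int_0^1(1-t)\,\varphi_a''(V_0+t\Delta)\,dt\Big].$$
The first term is $0$, because $\varphi_a'(V_0)$ is bounded and $\mathcal F_0$-measurable. Let $a\to\infty$. The second expectation is dominated by $2|fG|$ and tends to $2\mathbb E(fG)$. The third is dominated by a constant times $\Delta^2$ and tends to $\mathbb E\Delta^2$, since $\int_0^1(1-t)\,2\,dt=1$. So $0=-2\mathbb E(fG)+\mathbb E\Delta^2$. Since $\mathbb E(D_1f_0)=0$, $\mathbb E\Delta^2=s^2+\mathbb Ef^2$, and (b) follows.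

**Step 6: proof of (c), the martingale from almost every point.** By (a), $\sup_t|W_n(t)-M_{[nt]}/\sqrt n|\to0$ $\mathbb P^x$-a.s. for a.e. $x$, so it suffices that $M_{[n\cdot]}/\sqrt n\Rightarrow sW$ under $\mathbb P^x$. If $s=0$, then all $D_i$ vanish $\mathbb P$-a.s., hence $\mathbb P^x$-a.s. for a.e. $x$. Let $s>0$. We apply the functional CLT for martingale difference arrays (Billingsley, *Convergence of Probability Measures*, 2nd ed., Thm 18.2) to $D_k/(s\sqrt n)$. It has two hypotheses: for every $t$, the conditional variances summed over $k\le nt$ tend to $t$ in probability; and for every $t$ and $\varepsilon$, the sum over $k\le nt$ of $\mathbb E^x[(D_k/s\sqrt n)^2\mathbf 1_{|D_k|\ge\varepsilon s\sqrt n}]$ tends to $0$.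

The first holds for a.e. $x$, as $\frac1n\sum_{i<[nt]}w(\xi_i)\to s^2t$ $\mathbb P^x$-a.s. by (E2). For the second, let $w_A(y)=\int d(y,z)^2\mathbf 1_{|d(y,z)|>A}\,Q(y,dz)$ for $A\in\mathbb N$. Once $\varepsilon s\sqrt n>A$,
$$\frac1n\sum_{k\le nt}\mathbb E^x[D_k^2\mathbf 1_{|D_k|\ge\varepsilon s\sqrt n}]\le\frac1n\sum_{i<[nt]}Q^iw_A(x)\longrightarrow t\int w_A\,d\pi=t\,\mathbb E[D_1^2\mathbf 1_{|D_1|>A}]$$
for a.e. $x$, by (E3); the exceptional set can be chosen once for all $A\in\mathbb N$. The right side tends to $0$ as $A\to\infty$. This proves Theorem 2. $\blacksquare$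

## 5. Spreading convergence from $\{f\ne0\}$ to the whole space: proof of Theorem 1

If $f=0$ a.e., then $S_n=0$ for all $n$, $\mathbb P^x$-a.s. for a.e. $x$, and there is nothing to prove. So let $\pi(f\ne0)>0$ and $fG_n\to h$ in $\mathbb L_1(\pi)$. As seen after (2), $fH_m\to h$ in $\mathbb L_1(\pi)$ and $\sigma^2=2\mathbb Eh-\mathbb Ef^2$. By Theorem 2, all we need is $G$.

Along a subsequence $G_n$ converges a.e. on $\{f\ne0\}$, to $h/f$. The trouble is $\{f=0\}$. The way out: if $K_n$ are approximate solutions of Poisson's equation, then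
$$K_n(\xi_1)-K_n(\xi_0)=(K_n(\xi_1)-QK_n(\xi_0))-(K_n-QK_n)(\xi_0).$$
If both brackets converge a.s., then convergence of $K_n$ at $\xi_0$ is *equivalent* to convergence at $\xi_1$. So the set where $K_n$ converges is invariant, and ergodicity makes it everything as soon as it has positive measure.

To make the second bracket converge we use averages: $(I-Q)G_n=f-Q^{n+1}f$, where $Q^{n+1}f$ need not tend to $0$ in general (the flipping chain of Section 1), but $(I-Q)H_m=f-f_m$ with $f_m\to0$ by (E4). To make the first bracket converge we need a bound in a Hilbert space.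

**Step 1: the martingale parts are bounded in $\mathbb L_2$.** For $K\in\mathbb L_2(\pi)$ set $D^K=K(\xi_1)-QK(\xi_0)$. It is linear in $K$, and $\mathbb E(D^K\mid\mathcal F_0)=0$. We claim
$$\mathbb E(D^{H_m})^2\le2\,\mathbb E(fH_m)-\mathbb Ef^2 .\tag{8}$$
Decompose $S_m$ into its martingale increments. By the Markov property, $\mathbb E(S_m\mid\mathcal F_i)=\sum_{l=1}^iX_l+\sum_{l=i+1}^mQ^{l-i}f(\xi_i)$. So for $1\le i\le m$,
$$\mathbb E(S_m\mid\mathcal F_i)-\mathbb E(S_m\mid\mathcal F_{i-1})=\sum_{l=i}^mQ^{l-i}f(\xi_i)-\sum_{l=i}^mQ^{l-i+1}f(\xi_{i-1})=G_{m-i}(\xi_i)-QG_{m-i}(\xi_{i-1}).$$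
This is $D^{G_{m-i}}\circ\theta^{i-1}$, which has the law of $D^{G_{m-i}}$. The increments are orthogonal to each other and to $\mathbb E(S_m\mid\mathcal F_0)$, so
$$\mathbb ES_m^2=\mathbb E\big(\mathbb E(S_m\mid\mathcal F_0)\big)^2+\sum_{j=0}^{m-1}\mathbb E(D^{G_j})^2\ge\sum_{j=0}^{m-1}\mathbb E(D^{G_j})^2 .$$
Since $D^{H_m}$ is the average of $D^{G_0},\dots,D^{G_{m-1}}$, convexity gives $\mathbb E(D^{H_m})^2\le\frac1m\sum_{j<m}\mathbb E(D^{G_j})^2\le\mathbb ES_m^2/m$, and (2) turns the right side into that of (8). Under our hypothesis $\mathbb E(fH_m)\to\mathbb Eh$, so $(D^{H_m})$ is bounded in $\mathbb L_2(\mathbb P)$. (For a single $D^{G_j}$ this argument gives no bound uniform in $j$; that is a second reason to average.)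

**Step 2: choice of $K_n$.** We turn boundedness into convergence. Recall the Banach–Saks theorem: a bounded sequence in a Hilbert space has a subsequence whose Cesàro means converge in norm. (An orthonormal sequence $x_j$ has no norm-convergent subsequence, but $\|\frac1n\sum_{j\le n}x_j\|=n^{-1/2}\to0$. In general, pass to a weakly convergent subsequence, subtract its limit, and choose a further subsequence with $|\langle x_i,x_k\rangle|\le1/k$ for $i<k$; then $\|\frac1n\sum_{k\le n}x_k\|^2\le(\sup_k\|x_k\|^2+2)/n$.)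

So there are $m_1<m_2<\cdots$ such that, with $K_n=\frac1n\sum_{j\le n}H_{m_j}$, we have $D^{K_n}\to D$ in $\mathbb L_2(\mathbb P)$ for some $D$. Then $\mathbb E(D\mid\mathcal F_0)=0$. Also $fK_n\to h$ in $\mathbb L_1(\pi)$, as averages of a convergent sequence, and by (1) and (E4)
$$(I-Q)K_n=f-e_n,\qquad e_n=\frac1n\sum_{j\le n}f_{m_j}\to0\ \text{ in }\mathbb L_2(\pi).$$
Passing to a subsequence of $(K_n)$, we may assume in addition $D^{K_n}\to D$ and $e_n(\xi_0)\to0$ $\mathbb P$-a.s., and $fK_n\to h$ $\pi$-a.e.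

**Step 3: existence of $G$.** We show that $K_n$ converges $\pi$-a.e. Let $E=\{y\in S:K_n(y)\text{ converges to a finite limit}\}$. Since $fK_n\to h$ a.e. with $h$ finite a.e., $K_n\to h/f$ a.e. on $\{f\ne0\}$, so $\pi(E)\ge\pi(f\ne0)>0$. Moreover
$$K_n(\xi_1)-K_n(\xi_0)=D^{K_n}-f(\xi_0)+e_n(\xi_0)\longrightarrow D-f(\xi_0)\quad\text{a.s.}\tag{9}$$
So a.s. $K_n(\xi_0)$ converges if and only if $K_n(\xi_1)$ does, that is, $\mathbf 1_E(\xi_0)=\mathbf 1_E(\xi_1)$ a.s. By (E1), $\pi(E)=1$. Put $G=\lim K_n$ on $E$ and $G=0$ off $E$. By (9),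
$$d(\xi_0,\xi_1)=G(\xi_1)-G(\xi_0)+f(\xi_0)=D\quad\text{a.s.},$$
so $\mathbb Ed(\xi_0,\xi_1)^2<\infty$ and $\mathbb E(d(\xi_0,\xi_1)\mid\xi_0)=0$. Finally $fG=\lim fK_n=h$ a.e., which is in $\mathbb L_1(\pi)$.

**Step 4: conclusion, with the right variance.** Theorem 2 applies: for $\pi$-a.e. $x$, $W_n\Rightarrow sW$ under $\mathbb P^x$, and by (b) $s^2=2\mathbb E(fG)-\mathbb Ef^2=2\mathbb Eh-\mathbb Ef^2=\sigma^2$. This proves Theorem 1. $\blacksquare$

## 6. Bounded $\mathbb E|fH_m|$ along a subsequence suffices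

The proof used convergence of $fH_m$ twice: to bound $\mathbb E(fH_m)$ in (8), and to get a.e. convergence of $fK_n$. Boundedness is enough for the first, and Komlós' theorem will handle the second.

**Theorem 3.** Let $f\in\mathbb L_2^0(\pi)$ and suppose that for some $m_1<m_2<\cdots$,
$$\sup_j\mathbb E|fH_{m_j}|<\infty\qquad\text{(equivalently, }\sup_j\mathbb E(fH_{m_j})^+<\infty).$$
Then there is a $G$ as in Theorem 2. Consequently, for $\pi$-a.e. $x$:

* under $\mathbb P^x$, $W_n\Rightarrow sW$;
* $\mathbb E^x\max_{k\le n}|S_k-M_k|^2/n\to0$, hence $\mathbb E^xS_n^2/n\to s^2$;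
* $\limsup_nS_n/\sqrt{2n\log\log n}=s$, $\mathbb P^x$-a.s.

If the whole family $(fH_m)_{m\ge1}$ is uniformly integrable (in particular if $(fG_n)$ is, or if merely $|fG_n|$ converges in $\mathbb L_1$), then $\lim_n\mathbb ES_n^2/n$ exists and equals $s^2$.

The flipping chain $p=0$ of Section 1 is an instance: there $fH_m$ is bounded and tends to $\frac12$, and $s^2=2\cdot\frac12-1=0$.

If $f=0$ a.e., take $G=0$. So let $\pi(f\ne0)>0$.

**Step 1: the two hypotheses are equivalent.** By (2), $2\mathbb E(fH_m)=\mathbb ES_m^2/m+\mathbb Ef^2\ge0$, so $\mathbb E(fH_m)^-\le\mathbb E(fH_m)^+$.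

**Step 2: existence of $G$, and the first consequence.** By (8), $(D^{H_{m_j}})$ is bounded in $\mathbb L_2$. Recall Komlós' theorem: a sequence bounded in $\mathbb L_1$ has a subsequence such that the Cesàro means along it, and along every further subsequence, converge a.e. to one and the same integrable function. (For i.i.d. signs this is the strong law.) Pass to such a subsequence for $(fH_{m_j})$, with limit $h\in\mathbb L_1(\pi)$. Extract a further subsequence by Banach–Saks as in Step 2 of Section 5; the Cesàro means of $fH$ along it still converge a.e. to $h$. Along a subsequence of the resulting Cesàro means $K_n$ we have $D^{K_n}\to D$ in $\mathbb L_2$ and a.s., $e_n\to0$ in $\mathbb L_2$ and a.e., and $fK_n\to h$ a.e. Step 3 of Section 5 used nothing else. It gives $G$ with $fG=h\in\mathbb L_1(\pi)$ and the other hypotheses of Theorem 2, so $W_n\Rightarrow sW$ under $\mathbb P^x$ for a.e. $x$.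

**Step 3: the law of the iterated logarithm.** $M_n$ obeys it with constant $s$, $\mathbb P$-a.s. (Stout, Ann. Math. Statist. 41 (1970), for stationary ergodic square-integrable martingale differences; trivial if $s=0$). Since $S_n-M_n=o(\sqrt n)$ a.s., so does $S_n$. Now use (E2).

**Step 4: approximation in $\mathbb L_2(\mathbb P^x)$.** We upgrade the a.s. statement (a) by uniform integrability. Fix a generic $x$ and use the notation of Section 4. Let
$$U_n=\frac1n\sum_{i<n}(2|f_iV_i|+f_i^2+D_{i+1}^2),\qquad Z_n^2=\frac1n\sum_{i<n}D_{i+1}^2 .$$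
By (E2), $U_n$, $Z_n^2$ and $\frac1n\sum_{i\le n}f_i^2$ converge $\mathbb P^x$-a.s. to constants, and by (E3) their $\mathbb E^x$-expectations converge to the same constants. By Scheffé's lemma these nonnegative sequences converge in $\mathbb L_1(\mathbb P^x)$, and so are uniformly integrable (UI).

Let $X_n^\ast=n^{-1/2}\max_{i\le n}(|V_i|+|f_i|)$. By (a) and $f(\xi_n)=o(\sqrt n)$, $X_n^\ast\to0$ $\mathbb P^x$-a.s. Further, $(X_n^\ast)^2\le\frac2n\max_{i\le n}Y_i+\frac2n\sum_{i\le n}f_i^2$. By (6) with $T=n$ and (E3), $\sup_n\mathbb E^x(X_n^\ast)^2<\infty$. Hence $\mathbb E^xX_n^\ast\to0$.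

Davis' inequality gives, for every $A$,
$$\tfrac1n\mathbb E^x\max_{k\le n}|N_k|\le C_1\mathbb E^x[X_n^\ast Z_n]\le C_1\sqrt A\,\mathbb E^xX_n^\ast+C_1\|X_n^\ast\|_{\mathbb L_2(\mathbb P^x)}\big(\mathbb E^x[Z_n^2\mathbf 1_{Z_n^2>A}]\big)^{1/2}.$$
Let $n\to\infty$ and then $A\to\infty$; since $Z_n^2$ is UI, the left side tends to $0$. By (5), $\frac1n\max_{k\le n}Y_k\le\frac{Y_0}n+U_n+\frac2n\max_{k\le n}|N_k|$, a sum of $\mathbb L_1(\mathbb P^x)$-convergent sequences. So $\frac1n\max_{k\le n}Y_k$ is UI, it tends to $0$ a.s. by (a), and hence it tends to $0$ in $\mathbb L_1(\mathbb P^x)$. The same holds for $\frac1n\max_{k\le n}f_k^2\le\frac1n\sum_{k\le n}f_k^2$. By (4), $\mathbb E^x\max_{k\le n}|S_k-M_k|^2/n\to0$. Since $\mathbb E^xM_n^2/n=\frac1n\sum_{i<n}Q^iw(x)\to s^2$ by (E3), Minkowski's inequality gives $\mathbb E^xS_n^2/n\to s^2$.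

**Step 5: the stationary variance in the UI case.** Let $(fH_m)_{m\ge1}$ be UI. From any subsequence of the integers extract one, $(m_j)$, along which $\mathbb E(fH_{m_j})$ converges, and then a further one for the construction of Step 2. The resulting $fK_n$ are averages from a UI family, so they are UI, and they converge a.e. to $fG$. So
$$\mathbb E(fG)=\lim_n\mathbb E(fK_n)=\lim_j\mathbb E(fH_{m_j}).$$
By (2) and (b), $\mathbb ES_{m_j}^2/m_j\to2\mathbb E(fG)-\mathbb Ef^2=s^2$. This $s^2$ does not depend on the subsequence or on the $G$ obtained, as it is the variance of the quenched limit of $W_n(1)$. Every subsequence thus has a further subsequence along which $\mathbb ES_m^2/m\to s^2$, so $\mathbb ES_n^2/n\to s^2$. Finally, if $(fG_n)$ is UI, so are the averages $fH_m$; and if $|fG_n|$ converges in $\mathbb L_1$, then $(fG_n)$ is UI. So the literal form of the hypothesis in the paper is covered as well. $\blacksquare$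

## 7. Triangular cycles: slow divergence of $\mathbb E|fG_n|$ is too much

If $\mathbb E|fG_n|$ is bounded, so is $\mathbb E|fH_m|$, and Theorem 3 applies. Boundedness cannot be relaxed to divergence at any prescribed slow rate.

**Theorem 4.** For every $a_n\to\infty$ there are a stationary ergodic chain and $f\in\mathbb L_2^0(\pi)$ with $\mathbb E|fG_n|\le a_n$ for all large $n$, with $\mathbb ES_n^2/n\to0$ and $\max_{k\le n}|S_k|/\sqrt n\to0$ in $\mathbb P$-probability, but such that for $\pi$-a.e. $x$, $\limsup_n|S_n|/\sqrt n=\infty$ $\mathbb P^x$-a.s., and the quenched functional CLT fails.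

The remainder in Section 3 was saved by $\sum_kq_kh_k^2<\infty$, where $h_k$ is the height of a type-$k$ cycle. We now let $\sum_kq_kh_k^2$ diverge like $\sum_k1/k$, and put the future into the starting point, as for Chain B. We choose the scales so sparse that by time $n$ only very few terms of the harmonic series are felt.

**Step 1: scales.** We may assume that $a_n$ is nondecreasing (replace it by $\inf_{j\ge n}a_j$). Put $b_n=a_n/4$. Choose integers $\ell_k\ge2^k$ with $\ell_{k+1}\ge2\ell_k$ and $b_n\ge k$ for all $n\ge\ell_k-1$. Put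
$$h_k=\ell_k^2,\qquad q=\tfrac14,\qquad q_k=\frac q{k\,\ell_k^4}\quad(k\ge1),\qquad q_0=1-\sum_{k\ge1}q_k>0 .$$

**Step 2: the chain.** Let $(\zeta_n)$ be the countable chain of i.i.d. cycles, a cycle having type $k$ with probability $q_k$. Type $0$ is the single state $(0,0)$; type $k\ge1$ runs through $(k,0),\dots,(k,2\ell_k-1)$. The mean cycle length $\mu=q_0+\sum_k2\ell_kq_k\in[1,\infty)$ is finite, so the chain is irreducible and positive recurrent, and its stationary law gives mass $q_k/\mu\le q_k$ to each $(k,i)$. Let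
$$g(0,0)=0,\qquad g(k,i)=h_k\min(i,2\ell_k-i)/\ell_k .$$
Along a type-$k$ cycle $g$ climbs from $0$ to $h_k$ with slope $h_k/\ell_k=\ell_k$ and comes back. Every cycle begins with $g=0$, so $g(\zeta_n)-g(\zeta_{n+1})$ is a function $f$ of $\zeta_n$, with $|f|=\ell_k$ on type $k\ge1$ and $f=0$ on type $0$. Then
$$\mathbb Ef^2\le\sum_k2\ell_kq_k\ell_k^2=2q\sum_k\frac1{k\ell_k}<\infty,\qquad\mathbb Eg\le\Gamma:=\sum_kq_kh_k\ell_k=q\sum_k\frac1{k\ell_k}<\infty,$$
where we used $\sum_i\min(i,2\ell_k-i)=\ell_k^2$. As $g$ is integrable, $\mathbb Ef=0$.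

Take $(\zeta_n)_{n\in\mathbb Z}$ stationary and let $\xi_n=(\zeta_n,\zeta_{n+1},\dots)$. This is a stationary ergodic Markov chain with deterministic kernel $Q(\omega,\cdot)=\delta_{\theta\omega}$. View $f,g$ as functions of the first coordinate. Then $Q^jf(\xi_0)=f(\zeta_j)$, and
$$G_n=g(\zeta_0)-g(\zeta_{n+1}),\qquad S_n=g(\zeta_1)-g(\zeta_{n+1}).$$

**Step 3: $\mathbb E|fG_n|\le a_n$ for large $n$.** Let $\zeta_0$ lie in a type-$k$ cycle, $k\ge1$. If that cycle contains time $n+1$, then $|G_n|\le h_k\min(1,\frac{n+1}{\ell_k})$, by the height and the slope. Otherwise the next cycle starts within $n+1$ steps, so $g(\zeta_0)\le h_k\min(1,\frac{n+1}{\ell_k})$. In that case the conditional expectation of $g(\zeta_{n+1})$ given $\zeta_0$ is at most $\Gamma$, because a fresh start visits $(k',i)$ at a given time with probability at most $q_{k'}$. Since $\zeta_0$ is of type $k$ with probability at most $2\ell_kq_k$,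
$$\mathbb E|fG_n|\le\sum_k2\ell_kq_k\,\ell_k\Big[h_k\min\Big(1,\frac{n+1}{\ell_k}\Big)+\Gamma\Big]=2q\sum_k\frac1k\min\Big(1,\frac{n+1}{\ell_k}\Big)+2\Gamma\sum_k\ell_k^2q_k .$$
The last series converges. Since $\ell_{k+1}\ge2\ell_k$, $\sum_{\ell_k>n+1}\frac{n+1}{\ell_k}\le2$. So with $\kappa(n)=\#\{k:\ell_k\le n+1\}$ and a finite constant $c$,
$$\mathbb E|fG_n|\le c+2q\sum_{k\le\kappa(n)}\frac1k\le c+\tfrac12\kappa(n).$$
If $\kappa(n)\ge1$, then $n\ge\ell_{\kappa(n)}-1$, so $\kappa(n)\le b_n$ by the choice of the scales. Hence $\mathbb E|fG_n|\le c+b_n/2\le a_n$ for large $n$.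

**Step 4: $\mathbb ES_n^2/n\to0$.** By stationarity $\mathbb ES_n^2=\mathbb E(g(\zeta_0)-g(\zeta_n))^2$. If $\zeta_0,\zeta_n$ are in the same cycle, of type $k$, the difference is at most $h_k\min(1,n/\ell_k)$. If not, $(g(\zeta_0)-g(\zeta_n))^2\le g(\zeta_0)^2+g(\zeta_n)^2$. There $\zeta_0$ is within $n$ steps of the end of its cycle and $\zeta_n$ within $n$ steps of the beginning of its own, so each value is at most $h_k\min(1,n/\ell_k)$ with $k$ the type of its own cycle. Three contributions of the same form arise: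
$$\frac{\mathbb ES_n^2}n\le\frac3n\sum_k2\ell_kq_kh_k^2\min\Big(1,\frac{n^2}{\ell_k^2}\Big)=6q\sum_k\frac1k\min\Big(\frac{\ell_k}n,\frac n{\ell_k}\Big).$$
Each fixed term tends to $0$. Since $\ell_{k+1}\ge2\ell_k$, $\sum_k\min(\ell_k/n,n/\ell_k)\le4$, so the terms with $k>K$ contribute at most $24q/K$. Hence the sum tends to $0$, and $\sigma=0$.

**Step 5: $\max_{k\le n}|S_k|/\sqrt n\to0$ in $\mathbb P$-probability.** Since $g\ge0$, $\max_{k\le n}|S_k|\le\max_{1\le i\le n+1}g(\zeta_i)$. Let $\varepsilon>0$. The expected number of type-$k$ cycles meeting $\{1,\dots,n+1\}$ is at most $(n+1)q_k$ (those starting there) plus $2\ell_kq_k$ (one already in progress at time $1$). So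
$$\mathbb P\Big(\max_{1\le i\le n+1}g(\zeta_i)>\varepsilon\sqrt n\Big)\le\sum_{k:\,h_k>\varepsilon\sqrt n}(n+1+2\ell_k)\,q_k .$$
Let $k_n\to\infty$ be the first index with $h_{k_n}>\varepsilon\sqrt n$. As $h_k^2=\ell_k^4$ grows at least by a factor $16$ at each step and $q_k=q/(kh_k^2)$,
$$\sum_{k\ge k_n}nq_k\le\frac q{k_n}\sum_{k\ge k_n}\frac n{h_k^2}\le\frac{2q}{k_n\varepsilon^2}\to0 .$$
Also $\sum_{k\ge k_n}(1+2\ell_k)q_k\to0$, the tail of a convergent series.

**Step 6: $\limsup_n|S_n|/\sqrt n=\infty$ almost surely.** We show that high cycles occur early infinitely often. Let $\rho\ge1$ be the first cycle start at a time $\ge1$, and number the i.i.d. cycles starting from $\rho$. Fix $\delta>0$, put $J_k=\lfloor\delta h_k^2\rfloor$, and let $A_k$ be the event that some cycle with index in $(J_{k-1},J_k]$ has type $k$. The $A_k$ are independent. Since $h_k^2\ge16h_{k-1}^2$, for large $k$ the number $r=J_k-J_{k-1}$ satisfies $r\ge J_k/2$, and hence $r\ge\delta\ell_k^4/3$. Thus $q_kr\ge q\delta/(3k)$ and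
$$\mathbb P(A_k)=1-(1-q_k)^r\ge1-e^{-q_kr}\ge1-e^{-q\delta/(3k)},$$
which is not summable. By the second Borel–Cantelli lemma, a.s. infinitely many $A_k$ occur.

By the law of large numbers, a.s. for all large $k$ the first $J_k$ cycles end before time $\rho+2\mu J_k\le3\mu\delta h_k^2$. On such $A_k$ there is a time $t_k$, the top of a type-$k$ cycle, with $g(\zeta_{t_k})=h_k$ and $2\le t_k\le3\mu\delta h_k^2$. Then
$$\frac{|S_{t_k-1}|}{\sqrt{t_k-1}}\ge\frac{h_k-g(\zeta_1)}{\sqrt{3\mu\delta}\,h_k} .$$
Here $t_k\to\infty$ along these $k$, since $t_k\ge\ell_k$, and $h_k\to\infty$. Hence $\limsup_n|S_n|/\sqrt n\ge(3\mu\delta)^{-1/2}$ a.s. Taking $\delta=1/N$ for all $N\in\mathbb N$ gives $\limsup_n|S_n|/\sqrt n=\infty$ $\mathbb P$-a.s., and by (E2) $\mathbb P^x$-a.s. for $\pi$-a.e. $x$.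

**Step 7: the quenched functional CLT fails.** Under $\mathbb P^x$ the path is deterministic. So for $\pi$-a.e. $x$ the $\mathbb P^x$-laws of $S_n/\sqrt n$ are Dirac masses at the points of an unbounded sequence, and are not even tight. They do not converge to the law of $\sigma W(1)=0$. $\blacksquare$
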